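# Counting list colorings of $K_{2,n}$: the threshold where lists stop mattering

## 1. Three theorems on $\tau(K_{2,n})$

All graphs are nonempty, finite and simple, $\log$ is the natural logarithm, and $K_{2,n}$ is the complete bipartite graph with parts of sizes $2$ and $n$. The number $\tau(K_{2,n})$, defined precisely in Section 2, is the point from which on the worst choice of lists of size $m$ leaves exactly as many colorings as identical lists do. Put
$$r_n=1+\bigl(1-2^{-4/n}\bigr)^{-1/2}. \tag{1}$$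

**Theorem 1.** If $n\ge 4$ and $m\ge 2\sqrt n+1$, then $P_\ell(K_{2,n},m)=P(K_{2,n},m)$. Hence $\tau(K_{2,n})\le\lceil 2\sqrt n\,\rceil+1$ for $n\ge 4$. Together with the known lower bound $\tau(K_{2,n})-\chi_\ell(K_{2,n})\ge \kappa\sqrt n$ for $n\ge 16$, with a positive constant $\kappa$, this gives $\tau(K_{2,n})=\Theta(\sqrt n)$.

**Theorem 2.** For all sufficiently large $n$,
$$\bigl\lceil r_{4\lfloor n/4\rfloor-4}\bigr\rceil\le\tau(K_{2,n})\le\lceil r_n\rceil .$$
Hence $\tau(K_{2,n})\sim\sqrt n/(2\sqrt{\log 2})$, and $\tau(K_{2,n})\in\{\lceil r_n\rceil-1,\lceil r_n\rceil\}$ for large $n$.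

**Theorem 3 (using the Baker–Wüstholz theorem).** For all sufficiently large $n$,
$$\lceil r_{4\lfloor n/4\rfloor}\rceil\le\tau(K_{2,n})\le\lceil r_n\rceil .$$
Hence $\tau(K_{2,n})=\lceil r_n\rceil$ for all large $n$ divisible by $4$, and for all but $O(\sqrt X)$ of the integers $n\le X$.

The statement $\tau(K_{2,n})=\Theta(\sqrt n)$ is a conjecture of Hemanshu Kaul, Akash Kumar, Andrew Liu, Jeffrey A. Mudrock, Patrick Rewers, Paul Shin, Michael Scott Tanahara, and Khue To, "Bounding the List Color Function Threshold from Above", arXiv:2207.04831 (2022). Theorem 1 proves it, and Theorem 2 finds the constant $\frac1{2\sqrt{\log 2}}\approx 0.6006$.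

## 2. Chromatic polynomial, list color function, threshold

**Definitions.** A *proper $m$-coloring* of a graph $G$ gives each vertex a color from $\{1,\dots,m\}$ so that adjacent vertices get different colors. The *chromatic polynomial* $P(G,m)$ is the number of proper $m$-colorings, and $\chi(G)$ is the least $m$ with $P(G,m)>0$.

A *list assignment* $L$ gives each vertex $v$ a set $L(v)$ of colors; it is an *$m$-assignment* if $|L(v)|=m$ for all $v$. A *proper $L$-coloring* is a proper coloring $f$ with $f(v)\in L(v)$ for all $v$, and $P(G,L)$ is the number of these. The *list color function* $P_\ell(G,m)$ is the minimum of $P(G,L)$ over all $m$-assignments $L$. The *list chromatic number* $\chi_\ell(G)$ is the least $m$ with $P_\ell(G,m)>0$.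

The *list color function threshold* $\tau(G)$ is the smallest $k\ge\chi(G)$ such that $P_\ell(G,m)=P(G,m)$ for every $m\ge k$. It is known to be finite for every graph.

The constant assignment $L(v)=\{1,\dots,m\}$ is one of the competitors in the minimum, so $P_\ell(G,m)\le P(G,m)$ always. The threshold asks when no other choice of lists is worse than the constant one. Two logical remarks will be used. If $P_\ell(G,m)<P(G,m)$ for one particular $m$, then $\tau(G)\ge m+1$. And an upper bound $\tau(G)\le k$ requires equality for *all* $m\ge k$.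

**Example ($K_{2,4}$, $m=2$).** Give the two vertices of the small part the lists $\{a_1,a_2\}$ and $\{b_1,b_2\}$, and the four other vertices the lists $\{a_i,b_j\}$, one for each $(i,j)\in\{1,2\}^2$. Whatever colors $a_i,b_j$ are chosen on the small part, the vertex with list $\{a_i,b_j\}$ has no color left. So $P_\ell(K_{2,4},2)=0$, while $P(K_{2,4},2)=2$. Hence $\tau(K_{2,4})\ge3$. Theorem 1 gives $\tau(K_{2,4})\le 5$.

**The number $r_n$.** Whenever $m\ge 3$ is fixed we write
$$u=\frac1{m-1}\le\frac12 .$$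
For $m\ge 3$, the inequality $m\ge r_n$ says $1/u\ge(1-2^{-4/n})^{-1/2}$, that is, $u^2\le 1-2^{-4/n}$. So
$$m\ge r_n\iff (1-u^2)^{n/4}\ge\tfrac12. \tag{2}$$
The right-hand side is what will come out of the combinatorics; $r_n$ only solves it for $m$. For instance $r_4=1+\sqrt2\approx 2.41$ and $r_{100}\approx 7.05$. As $n$ grows, $2^{-4/n}$ grows, so $r_n$ is strictly increasing. With $x=\frac{4\log 2}n$ we have $1-2^{-4/n}=1-e^{-x}=x(1+O(x))$, so
$$r_n=1+x^{-1/2}(1+O(x))=1+\frac{\sqrt n}{2\sqrt{\log 2}}+O(n^{-1/2}).$$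

**Textbook facts.** We use Bernoulli's inequality $(1+t)^k\ge 1+kt$ for $t\ge-1$ and integers $k\ge0$; the AM–GM inequality in the form "the logarithm of a mean of positive numbers is at least the mean of their logarithms"; and the power series of $\log(1\pm u)$.

## 3. The count as a sum over pairs of colors

Fix $n$ and $m\ge 3$. Let $\{x,y\}$ be the part of size $2$ and let $v$ always range over the other $n$ vertices. For an $m$-assignment $L$ put
$$A=L(x),\quad B=L(y),\quad C=A\cap B,\quad A'=A\setminus C,\quad B'=B\setminus C,\quad U=A\cup B,\quad d=|A'|=|B'|,$$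
so $|C|=m-d$ and $|U|=m+d$. Once $x$ has color $a$ and $y$ has color $b$, the vertices $v$ are colored independently, each avoiding $a$ and $b$. Therefore
$$P(K_{2,n},L)=\sum_{(a,b)\in A\times B}\ \prod_v\bigl(m-|L(v)\cap\{a,b\}|\bigr). \tag{3}$$
For constant lists the $m$ pairs with $a=b$ contribute $(m-1)^n$ each and the others $(m-2)^n$ each, so $P(K_{2,n},m)=m(m-1)^n+m(m-1)(m-2)^n$.

**Step 1 (only lists inside $U$ matter).** The aim is to discard colors that neither $x$ nor $y$ can use. If $L(v)\not\subseteq U$, replace the colors of $L(v)\setminus U$ by equally many colors of $U\setminus L(v)$. There are enough of them, because $|L(v)\setminus U|=m-|L(v)\cap U|\le|U|-|L(v)\cap U|$. Then $L(v)\cap U$ only grows, so no factor in (3) increases; all factors are nonnegative, so $P(K_{2,n},L)$ does not increase. Hence $P_\ell(K_{2,n},m)$ is attained by an $L$ with $L(v)\subseteq U$ for all $v$. We call such $L$ *reduced*, and from now on assume $L$ is reduced. Then $|U\setminus L(v)|=d$ for each $v$.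

**Step 2 (normalization).** The aim is to divide by $(m-1)^n$, so that colorings with $x,y$ of equal color weigh about $1$. Put
$$\omega=(1-u)^n,\qquad W(a,b)=\prod_v\frac{m-|L(v)\cap\{a,b\}|}{m-1}.$$
For $a\ne b$ the factor at $v$ is $1-u$, $1$ or $1+u$ according as $L(v)$ contains both, exactly one, or none of $a,b$. For $a=b$ it is $1$ if $a\in L(v)$ and $1+u$ if not. In particular $W(a,b)\ge\omega>0$ always. Split the sum:
$$\frac{P(K_{2,n},L)}{(m-1)^n}=T+S+R,\qquad T=\sum_{c\in C}W(c,c),\qquad S=\sum_{(a,b)\in A'\times B'}W(a,b), \tag{4}$$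
and $R$ collects all other pairs. There are $m^2-(m-d)-d^2=(m^2-m)-(d^2-d)$ of those, all with $a\ne b$, so $R\ge\bigl[(m^2-m)-(d^2-d)\bigr]\omega$. On the other side, $P(K_{2,n},m)/(m-1)^n=m+(m^2-m)\omega$. Comparing,
$$T+S\ \ge\ m+(d^2-d)\,\omega\quad\Longrightarrow\quad P(K_{2,n},L)\ge P(K_{2,n},m). \tag{5}$$
If $P(K_{2,n},L)\ge P(K_{2,n},m)$ holds for all reduced $L$, then $P_\ell(K_{2,n},m)=P(K_{2,n},m)$.

**Step 3 (parameters of one list).** The aim is to record how a list splits among $C$, $A'$, $B'$. Let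
$$c_v=|C\setminus L(v)|,\quad \alpha_v=|A'\cap L(v)|,\quad \beta_v=|B'\cap L(v)|,\quad N=\sum_v c_v .$$
From $d=|U\setminus L(v)|=c_v+(d-\alpha_v)+(d-\beta_v)$ we get
$$\alpha_v+\beta_v=d+c_v,\qquad 0\le c_v\le d. \tag{6}$$
For $c\in C$ let $n_c$ be the number of $v$ with $c\notin L(v)$. Then $W(c,c)=(1+u)^{n_c}$ and $\sum_c n_c=N$, so Bernoulli gives
$$T=\sum_{c\in C}(1+u)^{n_c}\ \ge\ (m-d)+uN. \tag{7}$$

**Example ($n=4$, $m=3$).** Take $C=\{c\}$, $L(x)=\{c,a_1,a_2\}$, $L(y)=\{c,b_1,b_2\}$, and the four lists $\{c,a_i,b_j\}$. Here $u=\frac12$, $d=2$, and every $c_v=0$. We have $T=1$. For each pair $(a_i,b_j)$ one list contains both colors, one contains neither, two contain one, so $W=(1-u)(1+u)=\frac34$ and $S=3$. The four pairs $(a_i,c)$, $(c,b_j)$ have $W=(1-u)^2=\frac14$, so $R=1$. The total is $5$, that is, $5\cdot2^4=80$ colorings, against $P(K_{2,4},3)=3\cdot16+6=54$. The lists that were fatal for $m=2$ are harmless for $m=3$.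

## 4. When $L(x)$ and $L(y)$ differ in at most one color

These two cases go by hand, for every $m\ge3$ and every $n$.

**Case $d=0$.** By (7), $T\ge m$, and $(d^2-d)\omega=0$, so (5) applies.

**Case $d=1$.** Let $A'=\{a\}$, $B'=\{b\}$, so $S=W(a,b)$. By (6), if $c_v=0$ then $L(v)$ contains exactly one of $a,b$ (factor $1$), and if $c_v=1$ it contains both (factor $1-u$). So $S=(1-u)^N\ge1-uN$ by Bernoulli. With (7), $T+S\ge(m-1)+uN+1-uN=m$, and $d^2-d=0$, so (5) applies.

The case $d=1$ already shows what will happen in general: every time a list gives up a color of $C$, it raises $T$ and lowers $S$. Here the gain $uN$ covers the loss exactly. The first case where lists can beat the constant assignment is $d=2$.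

## 5. Crossed lists with four private colors: the lower bound

We now extend the example of Section 2 to larger $m$. This gives the lower bound in Theorem 2 and shows why $\frac12$ appears in (2).

**Step 1 (the construction).** Let $q=\lfloor n/4\rfloor\ge1$ and $m\ge4$. Let $C$, $\{a_1,a_2\}$, $\{b_1,b_2\}$ be disjoint with $|C|=m-2$. Put $L(x)=C\cup\{a_1,a_2\}$ and $L(y)=C\cup\{b_1,b_2\}$. For each $(i,j)\in\{1,2\}^2$ give $q$ of the other vertices the list $C\cup\{a_i,b_j\}$, and give the remaining $n-4q\le3$ vertices the list $C\cup\{a_1,a_2\}$.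

**Step 2 (its count).** We evaluate (4). Every color of $C$ is in every list, so $T=m-2$. For a pair $(a_i,b_j)$, exactly $q$ lists contain both colors, exactly $q$ contain neither (those of type $(3-i,3-j)$), and all others, including the leftover ones, contain exactly one. So $W(a_i,b_j)=(1-u)^q(1+u)^q$ and
$$S=4(1-u^2)^q .$$
The $(m-2)(m-3)$ pairs of distinct colors of $C$ have weight $\omega$. The $4(m-2)$ pairs $(a_i,c)$ and $(c,b_j)$ with $c\in C$ have weight at most $(1-u)^{2q}$, since $c$ is in all lists and each $a_i$, $b_j$ is in at least $2q$ lists. Since $(m^2-m)-(m-2)(m-3)=4m-6>0$,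
$$\frac{P(K_{2,n},L)-P(K_{2,n},m)}{(m-1)^n}\le4(1-u^2)^q-2+4(m-2)(1-u)^{2q}-(4m-6)\omega .$$
Drop the last term and use $1-u\le e^{-u}$. The right side is negative, so $\tau(K_{2,n})\ge m+1$, whenever
$$(1-u^2)^q<\tfrac12-(m-2)e^{-2qu}. \tag{8}$$

In words: we gave up two of the $m$ "equal color" terms and bought four terms $(1-u^2)^q$ instead. The exchange harms the count when the four together are below $2$, up to a term that will be exponentially small.

**Example ($n=100$).** Take $q=25$, $m=7$, $u=\frac16$. Then $(35/36)^{25}\approx0.4945$ and $5e^{-50/6}\approx0.0012$, so (8) holds and $\tau(K_{2,100})\ge8$. Theorem 1 gives $\tau(K_{2,100})\le21$.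

**Step 3 (lower bound of Theorem 2).** The aim is to choose $m$ so that $(1-u^2)^q$ is below $\frac12$ with some room to spare. Let $m=\lceil r_{4(q-1)}\rceil-1$. Then $m<r_{4(q-1)}$, and for large $n$ we have $m\ge4$. By (2) with $4(q-1)$ in place of $n$, $(1-u^2)^{q-1}<\frac12$, hence
$$(1-u^2)^q<\tfrac12(1-u^2)=\tfrac12-\tfrac{u^2}2 .$$
By the expansion of $r_n$ there is a constant $c_2>0$ with $m-1\le c_2\sqrt n$ for large $n$. So $u\ge\frac1{c_2\sqrt n}$, and $q\ge\frac n8$ for large $n$, whence
$$(m-2)e^{-2qu}\le c_2\sqrt n\,e^{-\sqrt n/(4c_2)}\le\frac1{2c_2^2n}\le\frac{u^2}2\qquad\text{for large }n.$$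
So (8) holds and $\tau(K_{2,n})\ge m+1=\lceil r_{4q-4}\rceil$ for large $n$. This is the lower bound of Theorem 2. It gives again, for large $n$, a lower bound for $\tau(K_{2,n})$ of order $\sqrt n$.

## 6. Why $T$ and $S$ cannot be bounded separately

We turn to upper bounds: given a reduced $L$ with $d\ge2$, we want (5). The first thing to try is the smallest possible value of each sum. By (7), $T\ge m-d$, attained when every $L(v)$ contains $C$. And $S\ge d^2\omega$, attained (if $2d\le m$) when every $L(v)$ contains $A'\cup B'$. Adding,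
$$T+S\ge m-d+d^2\omega=\bigl[m+(d^2-d)\omega\bigr]-d(1-\omega),$$
which misses (5) by $d(1-\omega)>0$, for every $m$. No choice of $m$ helps.

The loss occurs because the two extremes exclude each other: a list of size $m$ inside $U$, where $|U|=m+d$, cannot contain both $C$ and $A'\cup B'$. At the second extreme each list misses $d$ colors of $C$, so $N=dn$, and (7) gives $T\ge m-d+udn$. With $S=d^2\omega$ this yields
$$T+S-m-(d^2-d)\omega\ge d\,(un-1+\omega)\ge0,$$
because $\omega=(1-u)^n\ge1-un$. So that extreme is fine, provided we remember that $N$ is large there. We therefore need a lower bound for $S$ *in terms of $N$*. Then $N$ can be eliminated between the bounds for $T$ and $S$, leaving an inequality in one real variable, the mean value of $W$ on $A'\times B'$.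

## 7. AM–GM and the elimination of $N$

Let $d\ge2$ throughout this section. Put
$$\Lambda=-\log(1-u^2),\qquad \Gamma=(1-u^2)^{n/4}=e^{-\Lambda n/4},$$
$$\lambda=\tfrac34\Lambda+\log(1+u)=\tfrac14\log(1+u)-\tfrac34\log(1-u),\qquad z=\frac u\lambda .$$
Expanding, the coefficient of $u^j$ in $\lambda$ is $\frac1j\left(\frac14+\frac34\right)$ for odd $j$ and $\frac1j\left(-\frac14+\frac34\right)$ for even $j$:
$$\lambda=\sum_{j\text{ odd}}\frac{u^j}j+\frac12\sum_{j\text{ even}}\frac{u^j}j .$$
So $\lambda>u$ and $0<z<1$. Let $g=S/d^2$, the mean of $W$ over $A'\times B'$, and $y=N/d$. Since $W\ge\omega$, we have $g\ge\omega$.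

**Step 1 (a lower bound for $S$ through $N$).** We apply AM–GM, because $\log W$ is a sum over $v$ and the average over pairs can then be done for one $v$ at a time. For a fixed $v$, $\alpha_v\beta_v$ of the pairs in $A'\times B'$ lie in $L(v)$ and have factor $1-u$. The pairs disjoint from $L(v)$, with factor $1+u$, number
$$(d-\alpha_v)(d-\beta_v)=d^2-d(d+c_v)+\alpha_v\beta_v=\alpha_v\beta_v-dc_v$$
by (6). Hence
$$\log g\ge\frac1{d^2}\sum_v\bigl[\alpha_v\beta_v\log(1-u)+(\alpha_v\beta_v-dc_v)\log(1+u)\bigr]=-\frac{\Lambda}{d^2}\sum_v\alpha_v\beta_v-\frac Nd\log(1+u). \tag{9}$$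

**Step 2 (linearize in $c_v$).** We want the sum of $\alpha_v\beta_v$ bounded by a linear function of $N$. By (6) and $c_v\le d$,
$$\alpha_v\beta_v\le\frac{(d+c_v)^2}4=\frac{d^2+2dc_v+c_v^2}4\le\frac{d^2+3dc_v}4,$$
so $\sum_v\alpha_v\beta_v\le\frac{nd^2+3dN}4$, and (9) becomes
$$\log g\ge-\frac{\Lambda n}4-\Bigl(\tfrac34\Lambda+\log(1+u)\Bigr)\frac Nd=\log\Gamma-\lambda y .$$
Multiplying by $z=u/\lambda$,
$$uy\ \ge\ z\log\frac\Gamma g . \tag{10}$$
If $g$ is small, then $y$ must be large, and $uy$ is the gain in $T$ divided by $d$.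

**Step 3 (one inequality in $g$).** We combine (7) and (10). Let $k$ be an integer with $2\le k\le d$. By (7), with $S=d^2g$ and $N=dy$,
$$\frac{T+S-m-(d^2-d)\omega}{d}\ \ge\ uy+dg-1-(d-1)\omega=uy+g+(d-1)(g-\omega)-1 .$$
Since $g\ge\omega$, we may replace $d-1$ by the smaller $k-1$. Using (10),
$$\frac{T+S-m-(d^2-d)\omega}{d}\ \ge\ z\log\frac\Gamma g+k\,g-(k-1)\,\omega-1 . \tag{11}$$
If the right side is nonnegative for all $g\ge\omega$, then (5) holds for all reduced $L$ with this $d$. Note that $d$ has disappeared: $k=2$ serves all $d\ge2$ at once.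

## 8. Proof of Theorem 1

Let $n\ge4$ and $m\ge2\sqrt n+1$. Then $m\ge5$, $u\le\frac1{2\sqrt n}\le\frac14$ and $nu^2\le\frac14$. The cases $d=0,1$ were done in Section 4. Let $d\ge2$. By (11) with $k=2$ it suffices to show that
$$\Phi(g)=z\log\frac\Gamma g+2g-\omega\ \ge\ 1\qquad\text{for all } g\ge\omega .$$
Since $\Phi'(g)=2-z/g$, the function $\Phi$ is convex on $(0,\infty)$ with minimum at $g=z/2$. Where the minimum over $[\omega,\infty)$ lies depends on the position of $\omega$.

**Case $\omega\ge z/2$.** Here $\Phi$ increases on $[\omega,\infty)$, so $\Phi(g)\ge\Phi(\omega)=z\log(\Gamma/\omega)+\omega$. Now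
$$\log\frac\Gamma\omega=\frac n4\log(1-u)+\frac n4\log(1+u)-n\log(1-u)=n\Bigl(\tfrac14\log(1+u)-\tfrac34\log(1-u)\Bigr)=n\lambda,$$
and $z\lambda=u$. So $\Phi(\omega)=nu+(1-u)^n\ge1$ by Bernoulli. This is the extreme of Section 6 again.

**Case $\omega<z/2$.** We evaluate at the minimum:
$$\Phi(g)\ge\Phi(z/2)=z\log\frac{2\Gamma}z+z-\omega\ \ge\ z\Bigl(\log2+\log\Gamma+\tfrac12\Bigr),$$
where we used $-\log z>0$ and $z-\omega>z/2$. It remains to estimate $\Gamma$ and $z$. First, $\Lambda=-\log(1-u^2)\le\frac{u^2}{1-u^2}\le\frac{16}{15}u^2$, so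
$$\log\Gamma=-\frac{\Lambda n}4\ge-\frac4{15}nu^2\ge-\frac1{15},\qquad \log2+\tfrac12-\tfrac1{15}>1.12 .$$
So $\Phi(g)\ge1.12\,z$. Second, in the series of $\lambda/u$ the coefficients of $u^2,u^3,\dots$ are at most $\frac13$, so
$$\frac1z=\frac\lambda u\le1+\frac u4+\frac{u^2}{3(1-u)}\le1+\frac1{16}+\frac1{36}<1.1 .$$
Therefore $\Phi(g)\ge1.12/1.1>1$.

**Conclusion of the proof.** So (5) holds for every reduced $L$, and $P_\ell(K_{2,n},m)=P(K_{2,n},m)$ for every integer $m\ge2\sqrt n+1$, that is, for every $m\ge\lceil2\sqrt n\,\rceil+1$. Hence $\tau(K_{2,n})\le\lceil2\sqrt n\,\rceil+1$. For $n\ge4$ this is at most $2\sqrt n+2\le3\sqrt n$. For $n\ge16$ the known lower bound gives $\tau(K_{2,n})\ge\kappa\sqrt n$. So $\tau(K_{2,n})=\Theta(\sqrt n)$. $\blacksquare$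

## 9. The case $d=2$ at $\Gamma=\frac12$: the sharp upper bound

The goal is $\tau(K_{2,n})\le\lceil r_n\rceil$ for large $n$. Let $m\ge r_n$ be an integer; by (2) this says precisely
$$\Gamma\ge\tfrac12 .$$
If $m\ge2\sqrt n+1$, Theorem 1 applies, so assume $m<2\sqrt n+1$.

**Step 1 (sizes).** We record that $\omega$ is negligible. We have $u>\frac1{2\sqrt n}$, so $\omega\le e^{-nu}\le e^{-\sqrt n/2}$. Also $u^2\le1-2^{-4/n}\le\frac{4\log2}n$. So, uniformly in the $m$ under consideration, as $n\to\infty$: $u\to0$, $z\to1$, $m\to\infty$, and $\omega/u^2\le4n\,e^{-\sqrt n/2}\to0$. Below, "for large $n$" is uniform in $m$, and the constants in $O(\cdot)$ are absolute. The cases $d=0,1$ are settled by Section 4.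

**Step 2 ($d\ge3$).** Here (11) with $k=3$ suffices. Its right side is smallest at $g=z/3$, so it is at least
$$z\log\frac{3\Gamma}z+z-2\omega-1\ \ge\ z\log\tfrac32+z-1-2\omega,$$
using $\Gamma\ge\frac12$ and $z<1$. This tends to $\log\frac32>0$, so it is positive for large $n$, and (5) holds.

**Why (11) is not enough for $d=2$.** With $k=2$ and only $\Gamma\ge\frac12$ at our disposal, the minimum of the right side, at $g=z/2$, is bounded below by $z\log\frac1z+z-1-\omega$. The function $h(z)=z-1-z\log z$ has $h'(z)=-\log z>0$ on $(0,1)$ and $h(1)=0$, so $h(z)<0$ for $z<1$, and this bound is negative.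

To see by how much and for which $N$ the estimate falls short, undo the elimination of $N$. For $d=2$, Step 2 of Section 7 says $S=4g\ge4\Gamma e^{-\lambda N/2}\ge2e^{-\lambda N/2}$. With (7),
$$T+S-m\ge\varphi(N),\qquad\varphi(N)=uN-2+2e^{-N\lambda/2},$$
and (5) asks for $T+S-m\ge2\omega$. From the series, $\lambda=u+\frac{u^2}4+\frac{u^3}3+O(u^4)$, so for fixed $N$ the first-order terms cancel and
$$\varphi(N)=uN-N\lambda+\frac{N^2\lambda^2}4+O(u^3)=\frac{u^2}4N(N-1)+O(u^3).$$
At the two ends of $[0,1]$ we find $\varphi(0)=0$ and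
$$\varphi(1)=u-\lambda+\frac{\lambda^2}4-\frac{\lambda^3}{24}+O(u^4)=\Bigl(-\tfrac13+\tfrac18-\tfrac1{24}\Bigr)u^3+O(u^4)=-\frac{u^3}4+O(u^4).$$
Since $\varphi$ is convex, $\varphi\le0<2\omega$ on all of $[0,1]$ for small $u$. So this estimate is insufficient for the two integers $N=0$, where it misses by exactly $2\omega$, and $N=1$, where it misses by about $\frac{u^3}4+2\omega$. The integer values $N\ge2$ will be fine.

Each of the two bad values wastes something that we can recover. For $N=1$, one vertex has $c_v=1$ and $\alpha_v+\beta_v=3$; then $\alpha_v\beta_v\le2$ because these are integers, whereas Section 7 used $\frac{d^2+3dc_v}4=\frac52$. For $N=0$ the waste is in (5), where all of $R$ was bounded by $\omega$ per pair.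

**Step 3 ($d=2$: an integer version of the bound for $S$).** Let $N_i$ be the number of $v$ with $c_v=i$, so $N=N_1+2N_2$. By (6), $\alpha_v+\beta_v=2+c_v$ with $\alpha_v,\beta_v\le2$. So $\alpha_v\beta_v\le1$ if $c_v=0$, $\alpha_v\beta_v=2$ if $c_v=1$, and $\alpha_v\beta_v=4$ if $c_v=2$. Hence $\sum_v\alpha_v\beta_v\le n+N_1+3N_2$, and (9) with $d=2$ reads
$$\log g\ge-\frac\Lambda4\,(n+N_1+3N_2)-\frac{N_1+2N_2}2\log(1+u).$$
Therefore
$$S=4g\ge4\Gamma e^{-X}\ge2e^{-X},\qquad X=N_1x_1+N_2\lambda, \tag{12}$$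
$$x_1=\frac\Lambda4+\frac12\log(1+u)=\frac14\log\frac{1+u}{1-u}=\frac12\sum_{j\text{ odd}}\frac{u^j}j .$$
Comparing series, $x_1\le\lambda/2$. Also $x_1=\frac u2+O(u^3)$: there is no $u^2$ term.

**Step 4 ($d=2$, $N=1$).** Now $N_1=1$, $N_2=0$, $X=x_1$. By (7) and (12),
$$T+S-m\ \ge\ u-2+2e^{-x_1}=u-2x_1+x_1^2+O(u^3)=\frac{u^2}4+O(u^3)\ \ge\ 2\omega$$
for large $n$, since $\omega=o(u^2)$. So (5) holds.

**Step 5 ($d=2$, $N\ge2$).** Here $x_1\le\lambda/2$ gives $X\le N\lambda/2$, so $T+S-m\ge\varphi(N)$. The function $\varphi$ is convex, and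
$$\varphi'(2)=u-\lambda e^{-\lambda}=u-\lambda+\lambda^2+O(u^3)=\tfrac34u^2+O(u^3)>0$$
for large $n$. So $\varphi(N)\ge\varphi(2)$ for all $N\ge2$, and
$$\varphi(2)=2u-2+2e^{-\lambda}=2u-2\lambda+\lambda^2+O(u^3)=\frac{u^2}2+O(u^3)\ \ge\ 2\omega$$
for large $n$. So (5) holds.

**Step 6 ($d=2$, $N=0$).** Now $T=m-2$ exactly, and $S\ge4\Gamma\ge2$ by (12). We must find an extra $2\omega$, and we take it from $R$. Every list contains $C$ and exactly two of the four elements of $A'\cup B'$. These are $2n$ incidences in all, so some $w\in A'\cup B'$ lies in at most $n/2$ lists. By symmetry let $w\in B'$. For each of the $m-2$ colors $c\in C$, the pair $(c,w)$ belongs to $R$; since $c$ is in every list, the factor at $v$ is $1-u$ if $w\in L(v)$ and $1$ otherwise. So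
$$W(c,w)\ge(1-u)^{n/2}=\omega^{1/2}.$$
The sum $R$ has $m^2-m-2$ terms, hence
$$R\ \ge\ (m^2-m-2)\,\omega+(m-2)(\omega^{1/2}-\omega).$$
For large $n$ we have $\omega^{1/2}\le\frac12$ and $m\ge4$, so
$$(m-2)(\omega^{1/2}-\omega)=(m-2)\,\omega^{1/2}(1-\omega^{1/2})\ge2\cdot\tfrac12\,\omega^{1/2}\ge2\omega .$$
Thus $T+S+R\ge(m-2)+2+(m^2-m)\omega=m+(m^2-m)\omega$, that is, $P(K_{2,n},L)\ge P(K_{2,n},m)$.

**Step 7 (end of the proof of Theorem 2).** All reduced $L$ are covered. So for large $n$ we have $P_\ell(K_{2,n},m)=P(K_{2,n},m)$ for all integers $m\ge r_n$, which means $\tau(K_{2,n})\le\lceil r_n\rceil$. The lower bound $\tau(K_{2,n})\ge\lceil r_{4\lfloor n/4\rfloor-4}\rceil$ is Step 3 of Section 5. Since $4\lfloor n/4\rfloor-4\ge n-7$ and, by the expansion of $r_n$, $r_n-r_{n-7}=O(n^{-1/2})<1$ for large $n$, the two bounds differ by at most $1$. So $\tau(K_{2,n})\in\{\lceil r_n\rceil-1,\lceil r_n\rceil\}$ for large $n$. The same expansion gives $\tau(K_{2,n})=\frac{\sqrt n}{2\sqrt{\log2}}+O(1)$, hence $\tau(K_{2,n})\sim\sqrt n/(2\sqrt{\log2})$.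 $\blacksquare$

## 10. How close $(1-u^2)^q$ can come to $\frac12$: proof of Theorem 3

The upper bound in Theorem 3 is that of Theorem 2. For the lower bound, use the crossed lists of Section 5 with the largest $m$ one could hope for:
$$m=\lceil r_{4q}\rceil-1<r_{4q},\qquad q=\lfloor n/4\rfloor .$$
By (2), $(1-u^2)^q<\frac12$. But (8) asks for a little more: $(1-u^2)^q$ must be below $\frac12$ by more than $(m-2)e^{-2qu}$. In Section 5 we paid for this margin by lowering $4q$ to $4q-4$. Now the margin has to come from arithmetic: $1-u^2$ is a rational number of small height, and its powers cannot be extremely close to $\frac12$ without being equal to it.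

**Step 1 (the margin as a linear form in logarithms).** Let $M=m-1=1/u$, with $n$ large enough that $m\ge4$. Then $1-u^2=(M^2-1)/M^2$, and $(1-u^2)^q<\frac12$ says
$$\Delta=q\log\frac{M^2}{M^2-1}-\log2>0,\qquad\text{with}\quad(1-u^2)^q=\tfrac12e^{-\Delta}. \tag{13}$$

**Step 2 (a lower bound for $\Delta$).** The theorem of Baker and Wüstholz (*Logarithmic forms and group varieties*, J. reine angew. Math. 442 (1993), 19–62), applied to two logarithms of rational numbers, states the following. For integers $s_1,s_2$ not both zero and positive rationals $\alpha_1,\alpha_2\ne1$, if $s_1\log\alpha_1+s_2\log\alpha_2\ne0$, then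
$$\log|s_1\log\alpha_1+s_2\log\alpha_2|>-C_0\,h'(\alpha_1)\,h'(\alpha_2)\max(1,\log\max|s_i|),$$
where $C_0$ is an absolute constant, $h'(\alpha)=\max(h(\alpha),|\log\alpha|,1)$, and $h(p/s)=\log\max(|p|,|s|)$ in lowest terms. For instance $h(\frac98)=\log9$.

Take $\alpha_1=M^2/(M^2-1)$, $\alpha_2=2$, $s_1=q$, $s_2=-1$; the form is $\Delta\ne0$. The fraction $\alpha_1$ is in lowest terms, because $M^2$ and $M^2-1$ are consecutive, so $h(\alpha_1)=2\log M$. As $M=O(\sqrt n)$, we get $h'(\alpha_1)=O(\log n)$. Further $h'(2)=1$, and $\log q\le\log n$. So there is a constant $C_1$ with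
$$\Delta\ge e^{-C_1(\log n)^2}\qquad\text{for large }n.$$

**Step 3 (verification of (8)).** We compare the two sides. For $0<\Delta\le1$, $1-e^{-\Delta}\ge\Delta-\frac{\Delta^2}2\ge\frac\Delta2$; for $\Delta>1$, $1-e^{-\Delta}>1-e^{-1}>\frac12$. So by (13)
$$\tfrac12-(1-u^2)^q=\tfrac12(1-e^{-\Delta})\ge\tfrac14\min(\Delta,1)\ge\tfrac14e^{-C_1(\log n)^2}.$$
On the other hand $m-1\le c_2\sqrt n$ for some constant $c_2$, so exactly as in Section 5, $(m-2)e^{-2qu}\le c_2\sqrt n\,e^{-\sqrt n/(4c_2)}\le e^{-c\sqrt n}$ for some $c>0$ and large $n$. Since $e^{-c\sqrt n}<\frac14e^{-C_1(\log n)^2}$ for large $n$, (8) holds, and $\tau(K_{2,n})\ge m+1=\lceil r_{4q}\rceil$.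

**Step 4 (counting the undecided $n$).** If $4\mid n$, then $4q=n$, the two bounds coincide, and $\tau(K_{2,n})=\lceil r_n\rceil$ for large such $n$. In general, for large $n$, the value $\lceil r_n\rceil$ can fail only if $\lceil r_{4\lfloor n/4\rfloor}\rceil<\lceil r_n\rceil$. Then the integer $j=\lceil r_{4\lfloor n/4\rfloor}\rceil$ satisfies
$$r_{4\lfloor n/4\rfloor}\le j<r_n .$$
Fix $j$ and let $n^*$ be the least index with $r_{n^*}>j$. Since $r$ is increasing, $4\lfloor n/4\rfloor<n^*\le n\le4\lfloor n/4\rfloor+3$. So $\lfloor n/4\rfloor=\lfloor n^*/4\rfloor$, and $n$ is one of the at most three numbers from $4\lfloor n^*/4\rfloor+1$ to $4\lfloor n^*/4\rfloor+3$. If $n\le X$, then $1\le j<r_n\le r_{\lfloor X\rfloor}=O(\sqrt X)$, so there are $O(\sqrt X)$ possible $j$. Together with the bounded number of $n$ that are not large enough for the theorem, at most $O(\sqrt X)$ integers $n\le X$ are exceptional. $\blacksquare$
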